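# Infinitely many conjugacy classes of Borel subgroups in $\operatorname{Aut}(\mathbb A^n)$, $n\ge 3$, characteristic $0$

Throughout, $k$ is an algebraically closed field of characteristic $0$, and all varieties and morphisms are over $k$. For $g\in\operatorname{Aut}(X)$ and a function $f$ on $X$ we put $g^*f=f\circ g$, so $(gh)^*=h^*g^*$.

## 1. A flag of polynomial rings built from $P=q(x)z+r(y)$

Let $n\ge 3$ and let $\mathbb A^n$ have coordinates $x,y,z,w_1,\dots,w_{n-3}$. Choose a nonconstant $q\in k[x]$ and a polynomial $r\in k[y]$ of degree $d\ge 2$. Put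
$$P=P_{q,r}=q(x)z+r(y)$$
and consider the flag of rings
$$R_1=k[x]\subset R_2=k[x,P]\subset R_3=k[x,y,z]\subset R_4=R_3[w_1]\subset\dots\subset R_n=R_3[w_1,\dots,w_{n-3}].\tag{1}$$
The elements $x,P$ are algebraically independent because $P$ involves $z$, so each $R_i$ is a polynomial ring in $i$ variables. The smallest example to keep in mind is $n=3$, $P=xz+y^2$.

Compare (1) with the standard flag $k[x_1]\subset k[x_1,x_2]\subset\dots\subset k[x_1,\dots,x_n]$, in which each ring is obtained from the previous one by adding a free variable. In (1) this holds at every link except $R_2\subset R_3$. Suppose that $R_3=R_2[y']$ for some $y'$. Take a root $\alpha$ of $q$ and a constant $c\in k$, and divide by $x-\alpha$ and $P-c$. Since $P\equiv r(y)$ modulo $x-\alpha$, we would get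
$$k[y,z]/(r(y)-c)\cong k[y'],$$
a domain. But $r(y)-c$ has degree $d\ge2$, hence is a product of at least two linear factors, and the left side is not a domain. So the link $R_2\subset R_3$ is not free. The two hypotheses cannot be dropped: if $q$ is a nonzero constant, then $R_3=R_2[y]$; if $d=1$, then $y$ is a linear combination of $P-qz$ and $1$, so $R_3=R_2[z]$.

The defect disappears once we invert polynomials in $x$: since $z=(P-r(y))/q$,
$$k(x)[y,z]=k(x)[P][y].\tag{2}$$
So (1) is generically the standard flag, and it degenerates along the roots of $q$.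

The flag serves to produce subgroups. The automorphisms of $\mathbb A^n$ that preserve the standard flag are the triangular ones. We shall take the automorphisms that preserve (1), pass to the connected part $B_{q,r}$, and prove that $B_{q,r}$ is a maximal connected solvable subgroup, that the abstract group $B_{q,r}\subset\operatorname{Aut}(\mathbb A^n)$ remembers the flag, and that the flag remembers $q$ up to an affine change of variable and a scalar. As there are infinitely many such $q$, we get infinitely many conjugacy classes.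

## 2. Connected, solvable and Borel subgroups of $\operatorname{Aut}(X)$

**Definition (families).** Let $V$ and $X$ be varieties. A map $\rho\colon V\to\operatorname{Aut}(X)$ is a morphism, in the sense of Ramanujam, if $(v,x)\mapsto(v,\rho(v)(x))$ is an automorphism of the variety $V\times X$. If moreover $V$ is irreducible we call $\rho$ a family.

If $\rho,\sigma$ are families on $V,W$, then $(v,w)\mapsto\rho(v)\sigma(w)$ is a family on $V\times W$: the required map of $V\times W\times X$ is the composition of the automorphisms belonging to $\sigma$ and to $\rho$. Also $v\mapsto\rho(v)^{-1}$ is a family (take the inverse automorphism of $V\times X$), and the restriction of $\rho$ to a nonempty open subset of $V$ is a family.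

**Definition (connected, Borel).** A subgroup $\mathcal G\subset\operatorname{Aut}(X)$ is connected if for every $g\in\mathcal G$ there is a family $\rho\colon V\to\operatorname{Aut}(X)$ with $\rho(V)\subset\mathcal G$ and $\mathrm{id},g\in\rho(V)$. A Borel subgroup of $\operatorname{Aut}(X)$ is a maximal element among the connected solvable subgroups.

**Example.** $\operatorname{Jonq}(n)$ is the group of triangular automorphisms
$$(x_1,\dots,x_n)\mapsto(a_1x_1+p_1,\ a_2x_2+p_2(x_1),\ \dots,\ a_nx_n+p_n(x_1,\dots,x_{n-1})),\qquad a_i\in k^*,\ p_i\in k[x_1,\dots,x_{i-1}].$$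
It is a Borel subgroup of $\operatorname{Aut}(\mathbb A^n)$; we use this as a known fact.

For $n=1$ everything can be done by hand. Every automorphism of $\mathbb A^1$ is $x\mapsto ax+b$; these form one family on $k^*\times k$, and commutators are translations, which commute. So $\operatorname{Aut}(\mathbb A^1)=\operatorname{Jonq}(1)$ is connected and solvable and is the only Borel subgroup. For $n=2$ it is known that every Borel subgroup is conjugate to $\operatorname{Jonq}(2)$. For every $n\ge3$ it is known that there is a Borel subgroup not conjugate to $\operatorname{Jonq}(n)$. In positive characteristic it is known that there are infinitely many conjugacy classes when $n\ge4$. The question, taken from Serge Cantat, Hanspeter Kraft, Andriy Regeta, Immanuel van Santen, "Solvable Automorphism Groups of Varieties", arXiv:2605.13515 (2026), is whether for $n\ge3$ and characteristic $0$ the number of conjugacy classes of Borel subgroups of $\operatorname{Aut}(\mathbb A^n)$ is finite or infinite.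

**Definition (the groups $F_{q,r}$ and $B_{q,r}$).** Let $F_{q,r}$ be the group of all $g\in\operatorname{Aut}(\mathbb A^n)$ with $g^*R_i=R_i$ for all $i$ in (1). Let $B_{q,r}$ be the set of those $g\in F_{q,r}$ for which there is a family with values in $F_{q,r}$ passing through $\mathrm{id}$ and $g$.

If a family with values in $F_{q,r}$ passes through $\mathrm{id}$, then all its values lie in $B_{q,r}$, by definition. Products and inverses of families are families. So $B_{q,r}$ is a connected subgroup, and it contains every connected subgroup of $F_{q,r}$.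

For instance, let $n=3$, $P=xz+y^2$, and consider $g$ with $g^*x=x$, $g^*y=y+x$, $g^*z=z-2y-x$. Then $g^*P=x(z-2y-x)+(y+x)^2=xz+y^2=P$, so $g\in F_{x,y^2}$. With $tx$ in place of $x$ in $y+x$, that is $y\mapsto y+tx$, $z\mapsto z-2ty-t^2x$, we get a family on $\mathbb A^1$ through $\mathrm{id}$ and $g$. So $g\in B_{x,y^2}$.

**Theorem 1.** $B_{q,r}$ is a Borel subgroup of $\operatorname{Aut}(\mathbb A^n)$. Moreover $B_{q,r}$ and $B_{\hat q,\hat r}$ are conjugate in $\operatorname{Aut}(\mathbb A^n)$ if and only if
$$q(ax+b)=c\,\hat q(x)\quad\text{and}\quad r(\mu y+\gamma)=e\,\hat r(y)+\sigma$$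
for some $a,c,\mu,e\in k^*$ and $b,\gamma,\sigma\in k$.

**Corollary 2.** For every $n\ge3$ (and characteristic $0$), $\operatorname{Aut}(\mathbb A^n)$ has infinitely many conjugacy classes of Borel subgroups; in fact there are at least $|k|$ of them.

**Proof of Corollary 2 from Theorem 1.** The groups $B_{x^m,y^2}$, $m\ge1$, are pairwise non-conjugate, because $(ax+b)^m=c\,x^{m'}$ forces $m=m'$. So there are infinitely many classes. Next, for $\lambda\in k\setminus\{0,1\}$ put $q_\lambda=x(x-1)^2(x-\lambda)^3$. If $q_\lambda(ax+b)=c\,q_{\lambda'}(x)$, then $x\mapsto ax+b$ carries the roots of $q_{\lambda'}$ to those of $q_\lambda$ and preserves multiplicities. So it fixes $0$ (multiplicity $1$) and $1$ (multiplicity $2$), hence is the identity, and $\lambda'=\lambda$ (multiplicity $3$). Thus the $B_{q_\lambda,y^2}$ are pairwise non-conjugate, and there are $|k|$ values of $\lambda$. $\square$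

It remains to prove Theorem 1.

## 3. Locally nilpotent derivations and their kernels

A derivation $D$ of a $k$-algebra is locally nilpotent (an LND) if every element is killed by some power of $D$. Then $\exp(D)=\sum_i D^i/i!$ is an algebra automorphism with inverse $\exp(-D)$. For $X$ affine and $D$ an LND of $k[X]$ we also write $\exp(D)$ for the $u\in\operatorname{Aut}(X)$ with $u^*=\exp(D)$. The map $t\mapsto\exp(tD)$ is a family on $\mathbb A^1$: the comorphism sends $p$ to the finite sum $\sum_i t^iD^ip/i!$, and the inverse is $t\mapsto\exp(-tD)$.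

**Example.** On $k[x,y,z]$ let $D=x\partial_y-2y\partial_z$. Then $Dx=0$, $Dy=x$, $Dz=-2y$, $D^2z=-2x$, $D^3z=0$. So $D$ is an LND, $\exp(D)$ is the automorphism $g$ of Section 2, and $D(xz+y^2)=0$.

**Lemma 3.** Let $X$ be an irreducible affine variety, $D\ne0$ an LND of $k[X]$, $R=\ker D$ and $K=\operatorname{Frac}R$.

(i) There is $s\in k[X]$ with $e:=Ds\in R\setminus\{0\}$.

(ii) $(R\setminus0)^{-1}k[X]=K[s]$, and $s$ is transcendental over $K$.

(iii) $k(X)=K(s)$, $D=e\,\frac{d}{ds}$ on $k(X)$, the kernel of $D$ on $k(X)$ is $K$, and $K\cap k[X]=R$.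

(iv) If $f\in R$, then $fD$ is an LND.

**Proof.** (i) Take $p$ with $Dp\ne0$ and the largest $m$ with $D^mp\ne0$; then $m\ge1$, and $s=D^{m-1}p$ satisfies $Ds=D^mp\neq0$, $D^2s=0$.

(ii) $D$ extends to $S=(R\setminus0)^{-1}k[X]$ by $D(p/f)=D(p)/f$. This is an LND with kernel $K$. Let $p\in S$ with $D^mp=c\ne0$ and $D^{m+1}p=0$, so $c\in K$. Since $D^m(s^m)=m!\,e^m$, the element $p-\frac{c}{m!\,e^m}s^m$ is killed by $D^m$. By induction on $m$, $p\in K[s]$. If $s$ were algebraic over $K$, take a relation $g(s)=0$ of minimal degree $\ge1$. Applying $D$ gives $e\,g'(s)=0$, which is nontrivial (characteristic $0$) and of smaller degree, a contradiction.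

(iii) The first two statements follow from (ii), and the kernel of $d/ds$ on $K(s)$ is $K$ in characteristic $0$. An element of $K\cap k[X]$ is killed by $D$, so it lies in $R$.

(iv) $(fD)^i=f^iD^i$ for $f\in R$. $\square$

## 4. The derived series of $\operatorname{Jonq}(2)$ and the rigidity statement

To prove Theorem 1 we must show that a connected solvable group $H$ which contains enough of $B_{q,r}$ preserves the flag, although we know nothing else about $H$. Let us see how a flag can be read off a group, for $H=\operatorname{Jonq}(2)$.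

Let $U\subset H$ be the subgroup with $a_1=a_2=1$, let $t_c=(x+c,y)$ and $s_p=(x,y+p(x))$. Since $H/U$ is commutative, $[H,H]\subset U$. Taking commutators with $(ax,y)$ and $(x,ay)$ gives $t_{(a-1)c}$ and $s_{(a-1)p}$, so $[H,H]=U$. Since $U/\{s_p\}\cong k$ is commutative, $[U,U]\subset\{s_p\}$. A direct computation gives $t_cs_pt_c^{-1}s_p^{-1}=s_{p(x-c)-p(x)}$. For $c\neq 0$ the map $p\mapsto p(x-c)-p(x)$ is onto $k[x]$, because in characteristic $0$ it lowers degrees by exactly one. So $[U,U]=\{s_p\}=:A$. This group is commutative, so it is the last nontrivial term of the derived series. Its invariants in $k[x,y]$ are $k[x]$, so the derived series has found the standard flag $k[x]\subset k[x,y]$. Note that $A=\{\exp(p\,\partial_y):p\in\ker\partial_y\}$.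

The next theorem says that this happens whenever a connected solvable group contains all $\exp(fD)$.

**Theorem 4 (rigidity).** Let $X$ be an irreducible affine variety, $D\ne0$ an LND of $k[X]$, $R=\ker D$. Let $H\subset\operatorname{Aut}(X)$ be a connected solvable subgroup containing $\exp(fD)$ for all $f\in R$. Let $A$ be the last nontrivial term of the derived series of $H$. Then $k(X)^A=\operatorname{Frac}R$. Hence $k[X]^A=R$, and $h^*(R)=R$ for all $h\in H$.

A sensible first attempt is this. The group $A$ is commutative and normal in $H$, so its "Lie algebra" $\mathfrak a_0$ should be stable under all $\operatorname{ad}(fD)$. If $\mathfrak a_0$ were finite-dimensional over $k$, then $f\mapsto\operatorname{ad}(fD)|_{\mathfrak a_0}$ would be a linear map from the usually infinite-dimensional space $R$ to a finite-dimensional space, with a large kernel. And if $g_1,g_2\ne0$ are in the kernel and $h=g_1/g_2$, then for $\theta\in\mathfrak a_0$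
$$0=[hg_2D,\theta]=h[g_2D,\theta]-\theta(h)g_2D=-\theta(h)g_2D,$$
so $h$ is killed by $\mathfrak a_0$ and should be $A$-invariant. This would produce many invariants. But the argument stops at the words "finite-dimensional": for $\operatorname{Jonq}(2)$ the elements $\exp(tp\,\partial_y)$ of $A$ have tangent vectors $p\,\partial_y$, so $\mathfrak a_0\supset k[x]\partial_y$.

Can we enlarge the scalars? All derivations of $k(X)$ form a space of dimension $\dim X$ over $k(X)$, but $\operatorname{ad}(D)$ is not $k(X)$-linear, since $[D,g\theta]=g[D,\theta]+D(g)\theta$. The way out is to use as scalars the intermediate field $L=k(X)^A$. Two things will make this work: the $L$-span of $\mathfrak a_0$ is finite-dimensional over $L$ (in the example, $L=k(x)$ and the span is $k(x)\partial_y$, of dimension $1$), and $\operatorname{ad}(fD)$ is $L$-linear provided that $D$ vanishes on $L$. So we must first prove $D|_L=0$, and only then count dimensions.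

## 5. Tangent derivations of a commutative group and their dimension over the invariant field

Let $X,D,R,H,A$ be as in Theorem 4.

**Step 0: $A$ is connected, commutative, normal in $H$ and nontrivial.** The purpose is to have families in $A$ to differentiate. If $H$ is connected, so is $[H,H]$: if $\rho,\sigma$ are families in $H$ through $\mathrm{id},g$ and $\mathrm{id},h$, then $(v,w)\mapsto[\rho(v),\sigma(w)]$ is a family in $[H,H]$ through $\mathrm{id}$ and $[g,h]$, and products of such families reach every element of $[H,H]$. Repeating, all terms of the derived series are connected. Since $\exp(D)^*s=s+Ds\neq s$ with $s$ as in Lemma 3, we have $H\ne1$, so $A$ exists and is nontrivial. It is commutative because its derived group is trivial, and it is normal because the terms of the derived series are.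

Put $L=k(X)^A$. Let $\rho\colon V\to A$ be a family with $V$ smooth and affine, and let
$$F\colon k[X]\to\mathcal O(V)\otimes k[X],\qquad F(p)(v,x)=p(\rho(v)x).$$
For $v\in V$ let $\xi\in T_vV$, that is, $\xi\colon\mathcal O(V)\to k$ is a point derivation at $v$. Applying $\xi\otimes1$ to $F(pp')=F(p)F(p')$, and noting that evaluating $F(p)$ at $v$ gives $\rho(v)^*p$, we see that $(\xi\otimes1)F$ is a derivation over the homomorphism $\rho(v)^*$. Hence
$$\theta=\theta_{\rho,v,\xi}:=(\rho(v)^*)^{-1}\circ(\xi\otimes1)F\tag{3}$$
is a $k$-derivation of $k[X]$. Let $\mathfrak a_0$ be the $k$-span of all such $\theta$ (for all $\rho,v,\xi$), and let $\mathfrak a=L\mathfrak a_0\subset\operatorname{Der}_k k(X)$.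

**Example.** For $A=\{s_p\}\subset\operatorname{Jonq}(2)$ a family is $\rho(v)=(x,y+p(v,x))$. Then $\theta x=0$ and $\theta y=(\xi\otimes1)p\in k[x]$. So $\mathfrak a_0=k[x]\partial_y$.

**Lemma 5.**
(i) Elements of $\mathfrak a$ commute with $a^*$ for all $a\in A$.

(ii) $\{h\in k(X):\theta h=0\text{ for all }\theta\in\mathfrak a_0\}=L$.

(iii) $\dim_L\mathfrak a\le\dim X$.

(iv) If $u\in\operatorname{Aut}(X)$ normalizes $A$, then $(u^*)^{-1}\mathfrak a_0u^*=\mathfrak a_0$.

**Proof.** (i) Since $A$ is commutative, $F(a^*p)(v,x)=p(a\rho(v)x)=p(\rho(v)ax)$, so $Fa^*=(1\otimes a^*)F$. Hence $(\xi\otimes1)F$ commutes with $a^*$. So does $\rho(v)^*$, hence so does $\theta$, first on $k[X]$ and then on $k(X)$. For $\ell\in L$ we get $a^*(\ell\,\theta h)=a^*(\ell)\,a^*(\theta h)=\ell\,\theta(a^*h)$, which gives the claim for $\mathfrak a$.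

(ii) First let $h=p/p_1\in L$ with $p,p_1\in k[X]$. As $\rho(v)\in A$ fixes $h$, we have $p(\rho(v)x)p_1(x)=p_1(\rho(v)x)p(x)$ on $V\times X$, that is, $F(p)(1\otimes p_1)=F(p_1)(1\otimes p)$. Applying $\xi\otimes 1$ and dividing by $p_1$ gives $(\xi\otimes1)F(p)=h\,(\xi\otimes1)F(p_1)$. Since $\theta h=(\theta p-h\,\theta p_1)/p_1$ and $\rho(v)^*h=h$,
$$\rho(v)^*(\theta h)=\frac{(\xi\otimes1)F(p)-h\,(\xi\otimes1)F(p_1)}{\rho(v)^*p_1}=0,$$
so $\theta h=0$.

Conversely, let $h=p/p_1$ be killed by $\mathfrak a_0$ and let $a\in A$. As $A$ is connected, there is a family $\rho\colon V\to A$ with $\rho(v_0)=\mathrm{id}$ and $\rho(v_1)=a$. Let $V'\subset V$ be a nonempty smooth affine open subset. From $p_1\,\theta p=p\,\theta p_1$, applying $\rho(v)^*$, we get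
$$\rho(v)^*p_1\cdot(\xi\otimes1)F(p)=\rho(v)^*p\cdot(\xi\otimes1)F(p_1)\qquad(v\in V',\ \xi\in T_vV').$$
Evaluate at a point $x\in X$. Since $(\xi\otimes 1)F(p)(x)$ is the derivative of $v\mapsto p(\rho(v)x)$ along $\xi$, the quotient rule shows that $v\mapsto p(\rho(v)x)/p_1(\rho(v)x)$ has zero differential on $\{v\in V':p_1(\rho(v)x)\ne0\}$. This set is open in $V'$, so it is irreducible or empty, and the function is constant on it because the characteristic is $0$. Hence
$$p(\rho(v)x)\,p_1(\rho(v')x)=p(\rho(v')x)\,p_1(\rho(v)x)$$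
for all $(v,v',x)\in V'\times V'\times X$ with $p_1(\rho(v)x)p_1(\rho(v')x)\ne0$. These triples form a nonempty open subset of the irreducible variety $V\times V\times X$, and both sides are regular functions on $V\times V\times X$. So the identity holds everywhere. With $v=v_1$ and $v'=v_0$ it reads $a^*(p)\,p_1=p\,a^*(p_1)$, that is, $a^*h=h$.

(iii) Since $\dim_{k(X)}\operatorname{Der}_kk(X)=\dim X$, it suffices that $L$-linearly independent elements of $\mathfrak a$ are $k(X)$-linearly independent. Otherwise take a shortest nontrivial relation $\sum g_i\theta_i=0$ with $g_i\in k(X)$ among $L$-independent $\theta_i\in\mathfrak a$, scaled so that some $g_{i_0}=1$. Conjugating by $a^*$ and using (i) gives $\sum a^*(g_i)\theta_i=0$. The difference of the two relations has coefficient $0$ at $i_0$, so it is shorter and must be trivial. Hence $a^*g_i=g_i$ for all $a\in A$, that is, $g_i\in L$, contrary to $L$-independence.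

(iv) Let $\rho$ be a family in $A$. Then $\rho_1=u\rho u^{-1}$ is a family in $A$ on the same $V$. Let $F_1$ be its map. From $F_1(p)(v,x)=p(u\rho(v)u^{-1}x)=F(u^*p)(v,u^{-1}x)$ we get $F_1=(1\otimes(u^*)^{-1})Fu^*$, and $\rho_1(v)^*=(u^*)^{-1}\rho(v)^*u^*$. Inserting these in (3) gives $\theta_{\rho_1,v,\xi}=(u^*)^{-1}\theta_{\rho,v,\xi}u^*$. So $(u^*)^{-1}\mathfrak a_0u^*\subset\mathfrak a_0$, and the same for $u^{-1}$ gives equality. $\square$

We shall use repeatedly that a derivation $\theta$ of $k(X)$ that vanishes on a subfield also vanishes on every element $h$ algebraic over it: if $m$ is the minimal polynomial, then $0=\theta(m(h))=m'(h)\theta(h)$ and $m'(h)\ne0$ in characteristic $0$.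

## 6. Equality of the fields $k(X)^A$ and $\operatorname{Frac}(\ker D)$

Here we prove Theorem 4. Put $K=\operatorname{Frac}R$ and let $s$ be as in Lemma 3. For $f\in R$, $t\in k$ the element $\exp(tfD)$ lies in $H$, so it normalizes $A$.

**Step 1: $[fD,\mathfrak a_0]\subset\mathfrak a_0$ for all $f\in R$.** This makes $\operatorname{ad}(fD)$ act on tangent derivations. Let $\delta=fD$ and $\theta\in\mathfrak a_0$. By Lemma 5(iv) with $u^*=\exp(t\delta)$,
$$\exp(-t\delta)\,\theta\,\exp(t\delta)=\sum_{i}\frac{t^i}{i!}(-\operatorname{ad}\delta)^i\theta\in\mathfrak a_0\qquad\text{for all }t\in k.$$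
The sum is finite: $(\operatorname{ad}\delta)^i\theta$ is a derivation and a linear combination of the $\delta^l\theta\delta^j$ with $l+j=i$. Given a generator $p$ of $k[X]$, we have $\delta^jp=0$ for $j\ge N$, and for each of the finitely many $j<N$ the element $\theta\delta^jp$ is killed by large powers of $\delta$. So for $i\gg0$ the derivation $(\operatorname{ad}\delta)^i\theta$ kills the finitely many generators and is $0$. A polynomial in $t$ all of whose values lie in the subspace $\mathfrak a_0$ has its coefficients in $\mathfrak a_0$: invert a Vandermonde matrix. The coefficient of $t$ is $-[\delta,\theta]$.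

**Step 2: $fD(L)\subset L$ for all $f\in R$.** This lets $D$ act on the field of invariants. Let $\delta=fD$, $\ell=p/p_1\in L$ with $p,p_1\in k[X]$, and $a\in A$. For $u=\exp(t\delta)$ we have $uau^{-1}\in A$, so
$$a^*u^*\ell=(ua)^*\ell=u^*(uau^{-1})^*\ell=u^*\ell.$$
With $p_t=\exp(t\delta)p$ and $p_{1,t}=\exp(t\delta)p_1$ this says $a^*(p_t)\,p_{1,t}=p_t\,a^*(p_{1,t})$ for all $t\in k$, an identity of polynomials in $t$. The coefficient of $t$ is
$$a^*(\delta p)\,p_1+a^*(p)\,\delta p_1=\delta p\;a^*(p_1)+p\;a^*(\delta p_1).$$
Insert $a^*p=\ell\,a^*p_1$ (as $a^*\ell=\ell$) and $p=\ell p_1$: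
$$p_1\bigl(a^*\delta p-\ell\,a^*\delta p_1\bigr)=a^*p_1\,\bigl(\delta p-\ell\,\delta p_1\bigr).$$
Now divide by $p_1\,a^*p_1$. Since $\delta\ell=(\delta p-\ell\,\delta p_1)/p_1$ and $a^*\ell=\ell$, the result is $a^*(\delta\ell)=\delta\ell$. So $\delta\ell\in L$.

**Step 3: $D|_L=0$, that is, $L\subset K$.** This is what will make $\operatorname{ad}(fD)$ linear over $L$. Suppose $\ell\in L$ with $D\ell\ne0$. By Step 2, $D\ell\in L$ and $fD\ell\in L$ for every $f\in R$. Dividing, $R\subset L$, hence $K\subset L$. By Lemma 3(iii), $\ell\notin K$ and $k(X)=K(s)$. Write $\ell=g(s)/g_1(s)$ with $g,g_1\in K[T]$; then $s$ is a root of $g(T)-\ell g_1(T)$. This polynomial is nonzero because $\ell\notin K$. So $k(X)$ is algebraic over $K(\ell)\subset L$. Elements of $\mathfrak a_0$ vanish on $L$ by Lemma 5(ii), hence on $k(X)$. Again by Lemma 5(ii), $L=k(X)$. Then every $a\in A$ acts trivially on $k(X)$ and $A$ is trivial, a contradiction. So $D$ vanishes on $L$, and $L\subset K$ by Lemma 3(iii).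

**Step 4: $L=K$.** This is the dimension count over $L$. Let $LR\subset K$ be the $L$-span of $R$; it is a subring. For $\ell,\ell'\in L$, $f\in R$ and $\theta\in\mathfrak a_0$,
$$[\ell fD,\ell'\theta]=\ell\ell'[fD,\theta]+\ell fD(\ell')\,\theta-\ell'\theta(\ell)\,fD=\ell\ell'[fD,\theta]\in\mathfrak a,\tag{4}$$
because $D(\ell')=0$ by Step 3, $\theta(\ell)=0$ by Lemma 5(ii), and $[fD,\theta]\in\mathfrak a_0$ by Step 1. So for $g\in LR$ the map $\operatorname{ad}(gD)$ sends $\mathfrak a$ to $\mathfrak a$ and is $L$-linear, and the map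
$$LR\to\operatorname{End}_L(\mathfrak a),\qquad g\mapsto\operatorname{ad}(gD)|_{\mathfrak a},$$
is $L$-linear too. By Lemma 5(iii) the target has finite dimension over $L$. If $g_1,g_2\ne0$ are in the kernel and $h=g_1/g_2$, then for $\theta\in\mathfrak a$
$$0=[hg_2D,\theta]=h[g_2D,\theta]-\theta(h)g_2D=-\theta(h)g_2D.$$
So $\theta(h)=0$ for all $\theta\in\mathfrak a$, and $h\in L$ by Lemma 5(ii). Hence the kernel has dimension at most $1$ over $L$, and $\dim_LLR<\infty$. A domain of finite dimension over a field is a field, so $LR$ is a field; it contains $R$ and lies in $K$, so $LR=K$. Thus $K$ is algebraic over $L$. The elements of $\mathfrak a_0$ vanish on $L$, hence on $K$, and $K\subset L$ by Lemma 5(ii). With Step 3, $L=K$.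

**Step 5: consequences for $R$.** We translate to rings. By Lemma 3(iii), $k[X]^A=K\cap k[X]=R$. For $h\in H$, $a\in A$, $f\in R$ we have $a^*h^*f=h^*(hah^{-1})^*f=h^*f$, so $h^*R\subset R$; the same for $h^{-1}$ gives $h^*R=R$. This proves Theorem 4. $\square$

## 7. The induced action on $\operatorname{Spec}R$

We want to apply Theorem 4 again to the action on the smaller ring. For this the induced group must be connected and solvable.

**Lemma 6.** Let $X$ be an irreducible affine variety, $H\subset\operatorname{Aut}(X)$ a connected solvable subgroup and $R\subset k[X]$ a finitely generated subalgebra with $h^*R=R$ for all $h\in H$. Then $H$ acts on $\operatorname{Spec}R$ through a connected solvable group.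

**Proof.** The image of a solvable group is solvable. For connectedness let $\rho\colon V\to H$ be a family; we show that it induces a family in $\operatorname{Aut}(\operatorname{Spec}R)$. Let first $V$ be affine, let $F$ be as in Section 5, and let $p\in R$. Write $F(p)=\sum_{i=1}^Nc_i\otimes p_i$ with $c_i\in\mathcal O(V)$ linearly independent. The vectors $(c_1(v),\dots,c_N(v))$, $v\in V$, span $k^N$, since otherwise a nonzero linear form would vanish on them and give a linear relation between the $c_i$. So there are $v_1,\dots,v_N\in V$ with $(c_i(v_j))$ invertible. Since $\sum_ic_i(v_j)p_i=\rho(v_j)^*p\in R$ for all $j$, all $p_i$ lie in $R$. Thus $F(R)\subset\mathcal O(V)\otimes R$, which gives a morphism $V\times\operatorname{Spec}R\to\operatorname{Spec}R$ inducing $\rho(v)^*|_R$ for each $v$. For general $V$ the morphisms obtained on affine open subsets agree on overlaps, because they agree for each $v$; so they glue. The same holds for $v\mapsto\rho(v)^{-1}$. So the map $(v,\eta)\mapsto(v,\rho(v)\eta)$ of $V\times\operatorname{Spec}R$ is an automorphism.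 $\square$

## 8. The kernel of $q\partial_y-r'(y)\partial_z$ and the elements of $y$-degree at most one

We return to $P=q(x)z+r(y)$. Put $K_i=\operatorname{Frac}R_i$. By (2), $x,P,y$ are algebraically independent and the localization of $R_3$ at $R_2\setminus0$ is the polynomial ring $K_2[y]$. Let
$$D_3=q\,\partial_y-\tfrac{dr}{dy}\,\partial_z\quad\text{on }R_3.$$
It is triangular ($D_3x=0$, $D_3y\in k[x]$, $D_3z\in k[y]$), hence locally nilpotent. Moreover $D_3P=q\cdot(-\frac{dr}{dy})+\frac{dr}{dy}\cdot q=0$ and $D_3y=q$.

**Lemma 7.** (i) $\ker D_3=R_2$. (ii) $M:=R_3\cap(K_2+K_2y)=R_2\oplus R_2y$.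

Part (i) makes $D_3$ the derivation to which Theorem 4 will be applied. Part (ii) will pin down the element $y$ up to $R_2$. It needs $d\ge2$: if $d=1$ and $P=qz+y$, then $z=\frac1qP-\frac1qy\in K_2+K_2y$ is in $R_3$ but not in $R_2\oplus R_2y$.

**Proof.** For $\alpha\in k$ put $P_\alpha=P|_{x=\alpha}=q(\alpha)z+r(y)$, which is nonconstant.

(i) We know $R_2\subset\ker D_3$. On $k(x)[P][y]$ we have $D_3=q\,\partial/\partial y$, with kernel $k(x)[P]$. So an element $g\in\ker D_3\subset R_3$ is $g=u/v$ with $u\in k[x,P]$ and $v\in k[x]\setminus0$; choose $\deg v$ minimal. If $v(\alpha)=0$, put $x=\alpha$ in $vg=u$: this gives $u(\alpha,P_\alpha)=0$, so $u(\alpha,\cdot)=0$ and $x-\alpha$ divides $u$ in $k[x,P]$. Cancelling $x-\alpha$ contradicts minimality. So $v$ is constant.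

(ii) Let $g\in M$. By (2), $g\in k(x)[P][y]$, and its $y$-degree is at most $1$. So $vg=hy+t$ with $v\in k[x]\setminus0$ and $h,t\in k[x,P]$; choose $\deg v$ minimal. If $v(\alpha)=0$, then
$$h(\alpha,P_\alpha)\,y+t(\alpha,P_\alpha)=0.$$
If $q(\alpha)\ne0$, then $P_\alpha$ and $y$ are algebraically independent. If $q(\alpha)=0$, then $P_\alpha=r(y)$, and $1,y$ are linearly independent over $k(r(y))$ because $[k(y):k(r(y))]=d\ge2$. In both cases $h(\alpha,\cdot)=t(\alpha,\cdot)=0$, so $x-\alpha$ can be cancelled, contradicting minimality. So $v$ is constant. The sum is direct since $K_2+K_2y\subset K_2[y]$ is. $\square$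

## 9. Automorphisms of $k[x,y,z]$ that match two flags

**Lemma 8.** Let $P=P_{q,r}$, $\hat P=P_{\hat q,\hat r}$, and let $\psi$ be an automorphism of $k[x,y,z]$ with $\psi(k[x])=k[x]$ and $\psi(k[x,P])=k[x,\hat P]$. Then
$$\psi(x)=ax+b,\qquad\psi(P)=e\hat P+s(x),\qquad\psi(y)=\mu y+t(x,\hat P)$$
with $a,e,\mu\in k^*$, $b\in k$, $s\in k[x]$, $t\in k[x,\hat P]$. Moreover $q(ax+b)=c\,\hat q(x)$ with $c\in k^*$. For every root $\alpha$ of $\hat q$, $t(\alpha,\cdot)=:\gamma_\alpha$ is constant and
$$r(\mu y+\gamma_\alpha)=e\,\hat r(y)+s(\alpha).$$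

**Proof.**

**Step 1: $\psi(x)$ and $\psi(P)$.** We use the fact that if $\Lambda$ is a domain and $\Lambda[T]=\Lambda[g]$, then $g$ has degree $1$ in $T$ with unit leading coefficient: write $T=h(g)$ and compare degrees and leading coefficients. This gives $\psi(x)=ax+b$. Since $k[x][\hat P]=\psi(k[x][P])=k[x][\psi(P)]$, also $\psi(P)=e\hat P+s$ with $e\in k[x]^*=k^*$.

**Step 2: $\psi(y)$.** Over the field of fractions the form of $\psi(y)$ is clear; the point is to get a constant $\mu$. Let $\hat R_2=k[x,\hat P]$, $\hat K_2=\operatorname{Frac}\hat R_2$, $\hat M=R_3\cap(\hat K_2+\hat K_2y)$. Since $\psi(R_2\setminus0)=\hat R_2\setminus0$, $\psi$ extends to an isomorphism of localizations $K_2[y]\to\hat K_2[y]$ with $\psi(K_2)=\hat K_2$. So $\hat K_2[y]=\hat K_2[\psi(y)]$ and $\psi(y)$ has degree $1$ in $y$. Hence $\psi(K_2+K_2y)=\hat K_2+\hat K_2y$ and, as $\psi(R_3)=R_3$, $\psi(M)=\hat M$. By Lemma 7(ii), $1,y$ is an $R_2$-basis of $M$, so $1,\psi(y)$ is an $\hat R_2$-basis of $\hat M$; and $1,y$ is another one. The change of basis fixes $1$, so $\psi(y)=\mu y+t$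 with $t\in\hat R_2$ and $\mu\in\hat R_2^*=k^*$.

**Step 3: comparison of $q$ and $\hat q$.** The polynomial $\hat q$ is a Jacobian: $dx\wedge dy\wedge d\hat P=\hat q\,dx\wedge dy\wedge dz$. Put $\tilde q=q(ax+b)$ and $Y=\psi(y)$. Applying $\psi$ to $qz=P-r(y)$,
$$\tilde q\,\psi(z)=e\hat P+s-r(Y).\tag{5}$$
Take differentials and wedge with $dx\wedge dY$; terms in $dx$ and $dY$ disappear. Since $dY=\mu\,dy+dt$ with $dt\in\hat R_2\,dx+\hat R_2\,d\hat P$,
$$\tilde q\,dx\wedge dY\wedge d\psi(z)=e\,dx\wedge dY\wedge d\hat P=e\mu\,dx\wedge dy\wedge d\hat P=e\mu\,\hat q\,dx\wedge dy\wedge dz.$$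
Since $\psi$ is an automorphism, its Jacobian determinant is in $k^*$; as $d\psi(x)=a\,dx$, we have $dx\wedge dY\wedge d\psi(z)=j\,dx\wedge dy\wedge dz$ with $j\in k^*$. So $\tilde q=c\,\hat q$ with $c=e\mu/j$.

**Step 4: comparison of $r$ and $\hat r$.** Let $\hat q(\alpha)=0$. Then $\tilde q(\alpha)=0$ and $\hat P|_{x=\alpha}=\hat r(y)$, so (5) at $x=\alpha$ reads
$$e\,\hat r(y)+s(\alpha)=r\bigl(\mu y+t(\alpha,\hat r(y))\bigr).$$
If $t(\alpha,\cdot)$ had degree $l\ge1$, then $\mu y+t(\alpha,\hat r(y))$ would have degree $l\deg\hat r\ge2$, and the right side would have degree $l\deg r\deg\hat r>\deg\hat r$, a contradiction. So $t(\alpha,\cdot)=\gamma_\alpha$ is constant, and the formula follows. $\square$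

## 10. Maximality and conjugacy of the groups $B_{q,r}$

Here we prove Theorem 1. Let $G=G_{q,r}$ be the group generated by
$$\exp(f\partial_z)\ (f\in k[x]),\qquad\exp(fD_3)\ (f\in R_2),\qquad\exp(f\partial_{w_j})\ (f\in R_{2+j},\ 1\le j\le n-3),$$
where $D_3w_j=0$. All these derivations are locally nilpotent on $R_n$, and each coefficient $f$ is in the kernel of the derivation it multiplies. They map each $R_i$ into itself: $f\partial_z$ kills $x$ and sends $P$ to $fq\in R_1$; $fD_3$ kills $R_2$; $f\partial_{w_j}$ kills $R_{2+j}$ and sends $w_j$ to $f\in R_{2+j}$. So their exponentials preserve each $R_i$ and $G\subset F_{q,r}$. Through the families $t\mapsto\exp(tf\,\cdot\,)$ on $\mathbb A^1$ we get $G\subset B_{q,r}$.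

**Step 1: $F_{q,r}$ is solvable.** This gives solvability of $B_{q,r}$. Put $R_0=K_0=k$ and let $F_i\subset F_{q,r}$ be the normal subgroup acting trivially on $R_i$; so $F_0=F_{q,r}$ and $F_n=1$. For $0\le i<n$ the localization of $R_{i+1}$ at $R_i\setminus0$ is a polynomial ring $K_i[\tau]$ with $\tau=x,P,y,w_1,w_2,\dots$ respectively; for $i=2$ this is (2). An element $g\in F_i$ acts on $K_i[\tau]$ over $K_i$, and trivially exactly if $g\in F_{i+1}$. So $g\mapsto(g^{-1})^*$ embeds $F_i/F_{i+1}$ into $\operatorname{Aut}_{K_i}K_i[\tau]=\{\tau\mapsto\alpha\tau+\beta\}$, which is solvable. Hence $F_{q,r}$ is solvable.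

**Proposition 9.** Let $H\supset G_{q,r}$ be a connected solvable subgroup of $\operatorname{Aut}(\mathbb A^n)$. Then $H\subset B_{q,r}$. Moreover, for $i=n,n-1,\dots,2$: $H$ preserves $R_i$, and $R_{i-1}=R_i^{A_i}$, where $A_i$ is the last nontrivial derived subgroup of the image $H_i$ of $H$ in $\operatorname{Aut}(\operatorname{Spec}R_i)$.

**Proof.** Set $D_2=\partial_z|_{R_2}=q\,\partial/\partial P$, let $D_3$ be as above, and $D_{3+j}=\partial_{w_j}$ on $R_{3+j}$. Then $\ker(D_i|_{R_i})=R_{i-1}$ for $2\le i\le n$: this is Lemma 7(i) for $i=3$ and clear otherwise. Suppose that $H$ preserves $R_i$ and acts on it through a connected solvable group $H_i$; this holds for $i=n$. Since $G\subset H$, the group $H_i$ contains $\exp(fD_i)$ for all $f\in R_{i-1}=\ker D_i$. Theorem 4 on $\operatorname{Spec}R_i\cong\mathbb A^i$ gives $R_i^{A_i}=R_{i-1}$ and shows that $H$ preserves $R_{i-1}$. By Lemma 6, $H$ acts on $R_{i-1}$ through a connected solvable group. Continue down to $i=2$. So $H$ preserves $R_n,\dots,R_1$, that is, $H\subset F_{q,r}$. Since $H$ is connected,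 $H\subset B_{q,r}$. $\square$

**Step 2: $B_{q,r}$ is a Borel subgroup.** It is connected (Section 2), solvable (Step 1), and contains $G_{q,r}$. If $H\supset B_{q,r}$ is connected and solvable, then $H\supset G_{q,r}$, so $H\subset B_{q,r}$ by Proposition 9. Thus $B_{q,r}$ is maximal.

**Step 3: conjugate groups have related data.** Here we use that the flag is determined by the group. Let $\varphi B_{q,r}\varphi^{-1}=B_{\hat q,\hat r}$, put $\psi=(\varphi^*)^{-1}$, and let $\hat R_i$ be the flag of $(\hat q,\hat r)$. For $g\in\operatorname{Aut}(\mathbb A^n)$,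
$$(\varphi g\varphi^{-1})^*=\psi g^*\psi^{-1}.\tag{6}$$
Apply Proposition 9 to $H=B_{q,r}$ and to $\hat H=B_{\hat q,\hat r}=\varphi H\varphi^{-1}$. We show $\psi(R_i)=\hat R_i$ by descending induction from $i=n$, where it is clear. If $\psi(R_i)=\hat R_i$, then by (6) the isomorphism $\psi\colon R_i\to\hat R_i$ carries the action of $H$ to that of $\hat H$. So it carries $H_i$ to $\hat H_i$, the derived series of the former to that of the latter, and $A_i$ to $\hat A_i$. Hence
$$\psi(R_{i-1})=\psi\bigl(R_i^{A_i}\bigr)=\hat R_i^{\hat A_i}=\hat R_{i-1}.$$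
In particular $\psi$ restricts to an automorphism of $R_3=\hat R_3=k[x,y,z]$ with $\psi(k[x])=k[x]$ and $\psi(k[x,P])=k[x,\hat P]$. Lemma 8, with any root $\alpha$ of the nonconstant polynomial $\hat q$, gives the relations of Theorem 1 with $\gamma=\gamma_\alpha$ and $\sigma=s(\alpha)$.

**Step 4: related data give conjugate groups.** Given the relations, define $\psi$ by
$$x\mapsto ax+b,\quad y\mapsto\mu y+\gamma,\quad z\mapsto\tfrac ec\,z,\quad w_j\mapsto w_j.$$
Then $\psi(P)=c\,\hat q\cdot\frac ec z+e\,\hat r(y)+\sigma=e\hat P+\sigma$, so $\psi(R_i)=\hat R_i$ for all $i$. Let $\varphi$ be the automorphism of $\mathbb A^n$ with $\varphi^*=\psi^{-1}$. By (6), conjugation by $\varphi$ maps $F_{q,r}$ onto $F_{\hat q,\hat r}$. It maps families to families, so it maps $B_{q,r}$ onto $B_{\hat q,\hat r}$. This proves Theorem 1, and with it Corollary 2. $\square$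

## 11. Explicit form and rank of $B_{q,r}$

The following complements are not needed for Corollary 2. By an algebraic torus in a group of automorphisms we mean a subgroup that is a torus acting algebraically; the rank of $B_{q,r}$ is the maximal dimension of such a torus in it. Put $\varepsilon(q)=1$ if $q$ has only one root and $\varepsilon(q)=0$ otherwise. Call $r$ normalized if it is monic, without $y^{d-1}$-term, and $r(0)=0$; for such $r$ put $\varepsilon(r)=1$ if $r=y^d$ and $\varepsilon(r)=0$ otherwise.

**Theorem 10.** (a) After an affine change as in Theorem 1, $r$ may be taken normalized. Then $B_{q,r}=T\ltimes U$, where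
$$U=\langle\exp(k[x]\partial_z),\ \exp(k[x,P]D_3),\ \exp(R_{2+j}\partial_{w_j})\ (1\le j\le n-3)\rangle$$
and $T$ is an explicit torus, given in (8) below, of dimension $n-3+\varepsilon(q)+\varepsilon(r)$, which is the rank of $B_{q,r}$. In particular no $B_{q,r}$ is conjugate to $\operatorname{Jonq}(n)$. Moreover $\operatorname{Aut}(\mathbb A^3)$ has Borel subgroups of each rank $0,1,2,3$, and infinitely many classes of each rank $0,1,2$.

(b) For $n\ge3$ the number of conjugacy classes of Borel subgroups of $\operatorname{Aut}(\mathbb A^n)$ is at least $|k|$ and at most $|k|^{\aleph_0}$. For $k=\mathbb C$ it is exactly $2^{\aleph_0}$.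

In particular the rank alone could not have proved Corollary 2: for $n=3$ all $B_{x^m,y^2}$ have rank $2$.

We prove (a) here and (b) in Section 12. To normalize, let $r_d,r_{d-1}$ be the top coefficients of $r$ and $\gamma=-r_{d-1}/(d\,r_d)$. Then $\hat r(y)=(r(y+\gamma)-r(\gamma))/r_d$ is normalized, and $B_{q,r}$ is conjugate to $B_{q,\hat r}$ by Theorem 1. From now on $r$ is normalized. Put
$$S_q=\{(a,b)\in k^*\times k:\ q(ax+b)=c\,q(x)\text{ for some }c\in k^*\},\qquad M_r=\{\mu\in k^*:\ r(\mu y)=\mu^dr(y)\};$$
$S_q$ is regarded as a subgroup of the affine group of the line. Comparing leading coefficients, $c=a^{\deg q}$.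

**Lemma 11.** $F_{q,r}$ consists exactly of the $g$ such that $\psi=g^*$ satisfies
$$\psi(x)=ax+b,\quad\psi(P)=\mu^dP+q\,s_1(x),\quad\psi(y)=\mu y+q\,t_1(x,P),\quad\psi(w_j)=c_jw_j+f_j\tag{7}$$
with $(a,b)\in S_q$, $\mu\in M_r$, $c_j\in k^*$, and arbitrary $s_1\in R_1$, $t_1\in R_2$, $f_j\in R_{2+j}$.

**Proof.** **Step 1: first consequences of $g\in F_{q,r}$.** Since $\psi$ preserves $R_{2+j}$ and $R_{3+j}=R_{2+j}[w_j]$, the element $\psi(w_j)$ generates $R_{3+j}$ over $R_{2+j}$, so $\psi(w_j)=c_jw_j+f_j$ with $c_j\in R_{2+j}^*=k^*$. Lemma 8 with $(\hat q,\hat r)=(q,r)$ gives $(a,b)\in S_q$ and, for each root $\alpha$ of $q$, $r(\mu y+\gamma_\alpha)=e\,r(y)+s(\alpha)$. The coefficients of $y^d$ give $e=\mu^d$; those of $y^{d-1}$ give $d\mu^{d-1}\gamma_\alpha=0$, so $\gamma_\alpha=0$; then the constant terms give $s(\alpha)=0$. So $\mu\in M_r$.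

**Step 2: $q$ divides $s$ and $t$.** Step 1 shows only that $s$ and $t$ vanish at each root; now we take multiplicities into account. Let $m$ be the multiplicity of the root $\alpha$ in $q$. Let $j$ be the smaller of the orders of $t\in k[x,P]$ and $s\in k[x]$ at $x=\alpha$, and suppose $j<m$. By Step 1, $j\ge1$. Write $t=(x-\alpha)^j\tau$ and $s=(x-\alpha)^j\sigma$. In (5) we have $\tilde q=cq\equiv0$ and $P\equiv r(y)$ modulo $(x-\alpha)^m$. By Taylor expansion $r(\mu y+t)\equiv r(\mu y)+\frac{dr}{dy}(\mu y)\,t$ modulo $(x-\alpha)^{2j}$, and $2j\ge j+1$, $m\ge j+1$. With $r(\mu y)=\mu^dr(y)$ we get, modulo $(x-\alpha)^{j+1}$,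
$$0\equiv\mu^dr(y)+s-r(\mu y+t)\equiv(x-\alpha)^j\Bigl(\sigma(\alpha)-\tfrac{dr}{dy}(\mu y)\,\tau(\alpha,r(y))\Bigr).$$
So the last bracket is $0$. Since $\frac{dr}{dy}$ has degree at least $1$, a nonzero $\tau(\alpha,\cdot)$ would make the product nonconstant. So $\tau(\alpha,\cdot)=0$, then $\sigma(\alpha)=0$, contradicting the choice of $j$. Hence $(x-\alpha)^m$ divides $s$ and $t$ for every root $\alpha$, so $q\mid s$ and $q\mid t$, and (7) holds.

**Step 3: all data in (7) occur.** Let data be given with $q(ax+b)=cq$. Formula (7) defines an automorphism $\psi$ of the polynomial ring $k[x,P,y]$, and its inverse is of the same form: since $\psi^{-1}(q)=q(a^{-1}(x-b))=c^{-1}q$, we have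
$$\psi^{-1}(P)=\mu^{-d}\bigl(P-c^{-1}q\,\psi^{-1}(s_1)\bigr),\qquad\psi^{-1}(y)=\mu^{-1}\bigl(y-c^{-1}q\,\psi^{-1}(t_1)\bigr).$$
The extension of $\psi$ to $k(x,P,y)$ sends $z=(P-r(y))/q$ to
$$\frac{\mu^dP+q s_1-r(\mu y+q t_1)}{c\,q},$$
which is in $R_3$, since the numerator is $\equiv\mu^dr(y)-r(\mu y)=0$ modulo $q$. So $\psi$ and likewise $\psi^{-1}$ map $R_3$ into itself. Hence $\psi$ is an automorphism of $R_3$, and with $w_j\mapsto c_jw_j+f_j$ an automorphism of $R_n$ preserving the flag. $\square$

**Step 1 (the torus $T$).** We bound the parameters $(a,b),\mu,c_j$ of elements of $B_{q,r}$. They are multiplicative under composition, up to order, and vary regularly along families: $a,b$ are coefficients of $g^*x$, $c_j$ is the coefficient of $w_j$ in $g^*w_j$, and $g^*y|_{x=\alpha}=\mu y$ at a root $\alpha$ of $q$. So for $g\in B_{q,r}$ they lie in the identity component $\Gamma^\circ$ of $\Gamma:=S_q\times M_r\times(k^*)^{n-3}$. Let $T$ consist of the elements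
$$x\mapsto ax+b,\quad y\mapsto\mu y,\quad z\mapsto\mu^dc^{-1}z,\quad w_j\mapsto c_jw_j\tag{8}$$
with parameters in $\Gamma^\circ$ and $c=a^{\deg q}$. They send $P$ to $cq\,\mu^dc^{-1}z+\mu^dr(y)=\mu^dP$. So $T$ is a connected algebraic subgroup of $F_{q,r}$, and $T\subset B_{q,r}$.

If $q$ has exactly one root $\alpha$, then $(a,b)\in S_q$ means that $x\mapsto ax+b$ fixes $\alpha$, so $S_q\cong k^*$. Otherwise $S_q$ is finite, since it permutes the set of at least two roots, and an affine map fixing two points is the identity. If $r=y^d$, then $M_r=k^*$. Otherwise the normalized $r$ contains a monomial $y^l$ with $1\le l\le d-2$, and $\mu^{d-l}=1$ for $\mu\in M_r$, so $M_r$ is finite. So $\Gamma^\circ$ is a torus, and $T$ is a torus of dimension $n-3+\varepsilon(q)+\varepsilon(r)$.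

**Step 2 (the normal subgroup $U$).** Let $U\subset F_{q,r}$ be the normal subgroup with $a=\mu=c_j=1$, $b=0$. We show $U=G_{q,r}$, which is the group displayed in Theorem 10. Clearly $G_{q,r}\subset U$. Let $\psi\in U$ (we identify $g$ with $g^*$). Then $\psi\circ\exp(-s_1\partial_z)$ sends $P\mapsto P-s_1q\mapsto P+qs_1-s_1q=P$; it lies in $U$ and fixes $x$ and $P$. So it maps $y$ to $y+q\tilde t$ with $\tilde t\in R_2$, and agrees with $\exp(\tilde tD_3)$ on $x,P,y$, hence on $R_3$. After composing with the inverse of the latter it is trivial on $R_3$. If $\chi\in U$ is trivial on $R_{2+j}$ with $\chi(w_j)=w_j+f_j$, then $\chi\circ\exp(-f_j\partial_{w_j})$ is trivial on $R_{3+j}$; do this for $j=1,\dots,n-3$. So $\psi\in G_{q,r}$.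

Thus $U=G_{q,r}\subset B_{q,r}$. Given $g\in B_{q,r}$, there is an element of $T$ with the same parameters, and it differs from $g$ by an element of $U$. Since $T\cap U=1$, we get $B_{q,r}=T\ltimes U$.

**Step 3 (the rank).** Let $S\subset B_{q,r}$ be an algebraic torus. Its elements act on $R_n$ locally finitely and diagonalizably. For a diagonalizable $g^*$, $(g^*-1)^2p=0$ implies $(g^*-1)p=0$. Let $g\in S\cap U$. Then $g^*x=x$, and $(g^*-1)P\in R_1$, so $(g^*-1)^2P=0$ and $g^*P=P$. Next $(g^*-1)y\in R_2$, so $g^*y=y$, and hence $g^*z=z$. Likewise successively $g^*w_j=w_j$. So $S\cap U=1$, and the parameter map embeds $S$ in $\Gamma^\circ$ by an injective morphism of algebraic groups. Thus $\dim S\le\dim\Gamma^\circ=\dim T$, and the rank of $B_{q,r}$ is $\dim T\le n-1$. Since $\operatorname{Jonq}(n)$ contains an $n$-dimensional torus, it is not conjugate to $B_{q,r}$.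

**Step 4 (examples for $n=3$).** The rank is now $\varepsilon(q)+\varepsilon(r)$. It is $2$ for $(q,r)=(x^m,y^2)$, it is $1$ for $(x^m(x-1),y^2)$, and it is $0$ for $(x^m(x-1),y^3+y)$. In each case $m=2,3,\dots$ give pairwise non-conjugate groups by Theorem 1, since the degrees of $q$ differ. Finally $\operatorname{Jonq}(3)$ has rank $3$: it contains the $3$-dimensional diagonal torus, and by the argument of Step 3 a torus in $\operatorname{Jonq}(3)$ meets the subgroup with all $a_i=1$ trivially, so it embeds in $(k^*)^3$. This proves (a). $\square$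

## 12. Closures of Borel subgroups and the bound $|k|^{\aleph_0}$

We prove Theorem 10(b). The lower bound is Corollary 2. For the upper bound we show that a Borel subgroup is determined by countably many algebraic sets.

**Step 1: a topology on $\operatorname{Aut}(\mathbb A^n)$.** Identify $\operatorname{Aut}(\mathbb A^n)$ with the set of pairs $(g,h)$ of polynomial maps with $gh=hg=\mathrm{id}$. It is the increasing union of the affine algebraic sets $\mathcal A_m$ of pairs of degree $\le m$. Call a subset closed if its intersection with each $\mathcal A_m$ is Zariski closed. Left and right translations, inversion, and for a fixed second argument the maps $g\mapsto ghg^{-1}h^{-1}$ and $h\mapsto ghg^{-1}h^{-1}$ map each $\mathcal A_m$ into some $\mathcal A_{m'}$ by a morphism. So they are continuous.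

**Step 2: closures of solvable groups are solvable groups.** Let $B$ be a subgroup with closure $\overline B$. For $b\in B$ we have $b\overline B=\overline{bB}=\overline B$. So for $c\in\overline B$ we have $Bc\subset\overline B$, hence $\overline Bc\subset\overline B$. With inversion, $\overline B$ is a group. For fixed $h\in B$ the map $g\mapsto[g,h]$ sends $B$ into $[B,B]$, so it sends $\overline B$ into $\overline{[B,B]}$. Then for fixed $g\in\overline B$ the map $h\mapsto[g,h]$ sends $B$, and hence $\overline B$, into $\overline{[B,B]}$. Since $\overline{[B,B]}$ is a group, $[\overline B,\overline B]\subset\overline{[B,B]}$. By induction on the derived length (the trivial group is closed), if $B$ is solvable, so is $\overline B$.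

**Step 3: a Borel subgroup $B$ is determined by $\overline B$.** The elements of $\overline B$ lying on a family in $\overline B$ through $\mathrm{id}$ form a connected group, as for $B_{q,r}$ in Section 2. It is solvable by Step 2, and it contains $B$ because $B$ is connected. By maximality it equals $B$.

**Step 4: counting.** So $B$ is determined by the countably many closed sets $\overline B\cap\mathcal A_m$, each given by finitely many polynomials over $k$. There are at most $|k|$ choices for each of them, hence at most $|k|^{\aleph_0}$ Borel subgroups, and at most that many conjugacy classes. For $k=\mathbb C$ we have $|k|=2^{\aleph_0}=(2^{\aleph_0})^{\aleph_0}$, so both bounds equal $2^{\aleph_0}$. $\square$
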